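# Finite rank maps near the identity: $\varepsilon$-separation and injectivity of von Neumann algebras

## 1. The map $x\otimes y\mapsto\Phi(x)y$

Let $\mathsf M\subset B(H)$ be a von Neumann algebra with commutant $\mathsf M'$, and let $\Phi:\mathsf M\to\mathsf M$ be a completely positive (CP) map of finite rank. These notes turn on the map
$$\Theta:\ \mathsf M\otimes_{\min}\mathsf M'\to B(H),\qquad \Theta(x\otimes y)=\Phi(x)\,y. \tag{1}$$

If we could put $\Phi=\mathrm{id}$, this would be the multiplication map $x\otimes y\mapsto xy$. Multiplication need not be bounded for the minimal norm, and when it is bounded, $\mathsf M$ is injective (Lemma 6 below). For $\Phi$ of finite rank, however, (1) is a finite sum of slice maps, so it is bounded at once. It is also CP, so its norm is $\|\Phi(1)\|$ no matter how large the rank is. Hence $\Theta$ survives when we pass to limits of bounded nets of finite rank maps.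

What is this for? We shall have a limit $\Phi$ of finite rank CP maps which is not the identity, but lies at a definite distance from it. The aim is to deduce from the map $\Theta$ of this $\Phi$ that multiplication itself is bounded on $\mathsf M\odot\mathsf M'$ (the algebraic tensor product), at least after cutting $\mathsf M$ down. We first set up the class of limits and construct $\Theta$; the exact question comes in Section 2.

All von Neumann algebras are nonzero, and all representations of them on Hilbert spaces written as $\mathsf M\subset B(H)$ are faithful, normal and unital. "Point-weak$^*$" convergence $\Phi_\lambda\to\Phi$ means $\langle\Phi_\lambda(x),\omega\rangle\to\langle\Phi(x),\omega\rangle$ for all $x\in\mathsf M$, $\omega\in\mathsf M_*$. UCP means unital and CP. We recall that a CP map on a unital C*-algebra satisfies $\|\Phi\|=\|\Phi\|_{cb}=\|\Phi(1)\|$, where $\|T\|_{cb}=\sup_n\|T\otimes\mathrm{id}_n\|$ and $\mathrm{id}_n$ is the identity of $M_n$.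

**Definition (the class $F(\mathsf M)$).** For $C>0$ let $F_C(\mathsf M)$ be the point-weak$^*$ closure of the set of finite rank CP maps $\Phi:\mathsf M\to\mathsf M$ with $\|\Phi(1)\|\le C$. Normality is not required. Put $F(\mathsf M)=\bigcup_{C>0}F_C(\mathsf M)$.

For example, $0\in F(\mathsf M)$, and $\varphi(\cdot)1\in F_1(\mathsf M)$ for every state $\varphi$. If $\mathsf M$ is finite-dimensional, then $\mathrm{id}\in F_1(\mathsf M)$. Three properties will be used constantly.

- $F_C(\mathsf M)$ is point-weak$^*$ compact, because it is a closed subset of the product over $x\in\mathsf M$ of the weak$^*$ compact balls of radius $C\|x\|$. Its elements are linear and CP, as limits of such maps, and satisfy $\|\Phi\|=\|\Phi(1)\|\le C$.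
- If $\Phi\in F(\mathsf M)$ and $c>0$, then $c\Phi\in F(\mathsf M)$.
- If $q\in\mathsf M$ is a nonzero projection and $\Phi\in F_C(\mathsf M)$, then $x\mapsto q\Phi(x)q$, restricted to $q\mathsf Mq$, lies in $F_C(q\mathsf Mq)$. Indeed if finite rank CP maps $\Phi_\lambda$ converge to $\Phi$, then $q\Phi_\lambda(\cdot)q$ are finite rank CP maps on $q\mathsf Mq$ with $\|q\Phi_\lambda(q)q\|\le\|\Phi_\lambda(1)\|\le C$, and they converge to $q\Phi(\cdot)q$.

About the minimal tensor product we recall: it is the spatial one; injective $*$-homomorphisms $A_i\to B_i$ induce an isometric $A_1\otimes_{\min}A_2\to B_1\otimes_{\min}B_2$; slice maps $\varphi\otimes\mathrm{id}:A\otimes_{\min}B\to B$ are bounded for $\varphi\in A^*$; and if $S:A\to A$ is completely bounded, then $S\otimes\mathrm{id}$ is bounded on $A\otimes_{\min}B$ with norm at most $\|S\|_{cb}$.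

**Lemma 1.** Let $\mathsf M\subset B(H)$ and $\Phi\in F(\mathsf M)$. There is a CP map $\Theta:\mathsf M\otimes_{\min}\mathsf M'\to B(H)$ with $\Theta(x\otimes y)=\Phi(x)y$.

*Proof.*

**Step 1: boundedness when $\Phi$ has finite rank.** Write $\Phi=\sum_i\varphi_i(\cdot)a_i$, a finite sum with $\varphi_i\in\mathsf M^*$ and $a_i\in\mathsf M$. On $\mathsf M\odot\mathsf M'$ define
$$\Theta_0(t)=\sum_i a_i\,(\varphi_i\otimes\mathrm{id})(t).$$
Then $\Theta_0(x\otimes y)=\sum_i\varphi_i(x)a_iy=\Phi(x)y$, and $\Theta_0$ is bounded for $\|\cdot\|_{\min}$ because slice maps are. Let $\Theta$ be its continuous extension.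

**Step 2: complete positivity, which gives a bound independent of the rank.** Let $t_1,\dots,t_n\in\mathsf M\odot\mathsf M'$. Write them with a common list of first legs, $t_\alpha=\sum_kx_k\otimes y_{k\alpha}$, padding with zeros where necessary. The matrix $[x_k^*x_l]_{kl}$ is positive, so $[\Phi(x_k^*x_l)]_{kl}$ is positive, and we can write $\Phi(x_k^*x_l)=\sum_mb_{mk}^*b_{ml}$ with $b_{mk}\in\mathsf M$. Since $\mathsf M$ and $\mathsf M'$ commute,
$$\Theta(t_\alpha^*t_\beta)=\sum_{k,l}\Phi(x_k^*x_l)\,y_{k\alpha}^*y_{l\beta}=\sum_m c_{m\alpha}^*c_{m\beta},\qquad c_{m\alpha}=\sum_kb_{mk}y_{k\alpha}.$$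
So $[\Theta(t_\alpha^*t_\beta)]_{\alpha\beta}\ge0$. If $T=[t_{\gamma\alpha}]\in M_n(\mathsf M\odot\mathsf M')$, then $T^*T$ is the sum over $\gamma$ of the matrices $[t_{\gamma\alpha}^*t_{\gamma\beta}]_{\alpha\beta}$, hence $(\Theta\otimes\mathrm{id}_n)(T^*T)\ge0$. The elements $T^*T$ are norm dense in the positive cone of $M_n(\mathsf M\otimes_{\min}\mathsf M')$: a positive element is $A^*A$, and $A$ is a norm limit of such $T$. By continuity $\Theta$ is CP, and $\|\Theta\|=\|\Theta(1)\|=\|\Phi(1)\|$.

**Step 3: passage to the limit.** Let $\Phi_\lambda\to\Phi$ with $\Phi_\lambda$ finite rank CP and $\|\Phi_\lambda(1)\|\le C$. The corresponding maps $\Theta_\lambda$ are CP with $\|\Theta_\lambda\|\le C$, and $\Theta_\lambda(x\otimes y)=\Phi_\lambda(x)y\to\Phi(x)y$ weak$^*$. So $(\Theta_\lambda)$ converges point-weak$^*$ on $\mathsf M\odot\mathsf M'$. As the net is bounded and $\mathsf M\odot\mathsf M'$ is norm dense, it converges point-weak$^*$ everywhere. The limit is CP and satisfies (1). $\square$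

## 2. Injectivity and the two separation properties

**Definition (injective).** $\mathsf M$ is injective if it has the $w^*$-CPAP: there is a net of normal, finite rank UCP maps on $\mathsf M$ converging to the identity in the point-weak$^*$ topology.

**Fact 2** (Connes 1976; Choi–Effros 1976–77; Effros–Lance 1977; Wassermann, *Injective W\*-algebras*, 1977, without separability assumptions). For $\mathsf M\subset B(H)$: $\mathsf M$ has the $w^*$-CPAP if and only if there is a norm one projection $B(H)\to\mathsf M$. The latter condition does not depend on the faithful normal representation.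

A norm one projection is a contractive idempotent linear map $E$ of $B(H)$ onto $\mathsf M$. By Tomiyama's theorem it is automatically UCP.

Non-injectivity says that no net of normal finite rank UCP maps approximates the identity. The next two properties say that every such net stays away from the identity by a fixed amount. Let $\varepsilon>0$; the question concerns $\varepsilon\in(0,1)$.

**Definition ($\varepsilon$-separation).** $\mathsf M$ has the $\varepsilon$-separation property if there is no net $(\Phi_\lambda)_{\lambda\in\Lambda}$ of normal, finite rank UCP maps on $\mathsf M$ such that for every $x\in\mathsf M$ and $\omega\in\mathsf M_*$ with $\|x\|=\|\omega\|=1$ we have $\limsup_{\lambda\in\Lambda}|\langle x-\Phi_\lambda(x),\omega\rangle|\le\varepsilon$.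

**Definition (matrix $\varepsilon$-separation).** $\mathsf M$ has the matrix $\varepsilon$-separation property if there is no net $(\Phi_\lambda)_{\lambda\in\Lambda}$ of normal, finite rank UCP maps on $\mathsf M$ such that for every $n\in\mathbb N$ and every $x\in\mathsf M\otimes M_n$, $\omega\in(\mathsf M\otimes M_n)_*$ with $\|x\|=\|\omega\|=1$ we have $\limsup_{\lambda\in\Lambda}|\langle x-(\Phi_\lambda\otimes\mathrm{id})(x),\omega\rangle|\le\varepsilon$.

Two questions come from Jacek Krajczok, Adam Skalski, "Separation properties for positive-definite functions on locally compact quantum groups and for associated von Neumann algebras", arXiv:2309.10046 (2023). For $\varepsilon\in(0,1)$: (1) is $\varepsilon$-separation equivalent to matrix $\varepsilon$-separation? (2) Is matrix $\varepsilon$-separation equivalent to non-injectivity? Both answers are yes, always.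

**Theorem A.** For every von Neumann algebra $\mathsf M$ and every $\varepsilon\in(0,1)$ the following are equivalent: (i) $\mathsf M$ has the $\varepsilon$-separation property; (ii) $\mathsf M$ has the matrix $\varepsilon$-separation property; (iii) $\mathsf M$ is not injective.

**Theorem B.** Let $\mathsf M$ be a von Neumann algebra.

1. For every $\varepsilon\in(0,2)$, the $\varepsilon$-separation property, the matrix $\varepsilon$-separation property and non-injectivity of $\mathsf M$ are equivalent.
2. For $\varepsilon\ge2$ both separation properties fail for every $\mathsf M$, so the constant $2$ is optimal.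
3. If $\mathsf M$ is not injective, then for every net $(\Phi_\lambda)$ of finite rank UCP maps on $\mathsf M$, normal or not,
$$\sup\Big\{\limsup_\lambda|\langle x-\Phi_\lambda(x),\omega\rangle|\ :\ \|x\|=\|\omega\|=1\Big\}=2,$$
and the supremum may be taken over self-adjoint unitaries $x$ only.

**Theorem C.** $\mathsf M$ is injective if and only if there are $\Phi\in F(\mathsf M)$ and $\delta>0$ with $p\Phi(p)p\ge\delta p$ for all projections $p\in\mathsf M$.

Theorem C is the tool for Theorem B, and its proof uses the work done for Theorem A. The nets enter the proofs only through their limit points, by the following observation.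

**Lemma 3.** Let $(\Phi_\lambda)$ be a net of finite rank UCP maps on $\mathsf M$. It has a point-weak$^*$ limit point $\Phi$ (a limit of a subnet), every such $\Phi$ is UCP and lies in $F_1(\mathsf M)$, and for all $n$, $x\in\mathsf M\otimes M_n$ and $\omega\in(\mathsf M\otimes M_n)_*$,
$$|\langle x-(\Phi\otimes\mathrm{id}_n)(x),\omega\rangle|\le\limsup_\lambda|\langle x-(\Phi_\lambda\otimes\mathrm{id}_n)(x),\omega\rangle|.$$
Consequently, if $(\Phi_\lambda)$ violates $\varepsilon$-separation then $\|\mathrm{id}-\Phi\|\le\varepsilon$, and if it violates matrix $\varepsilon$-separation then $\|\mathrm{id}-\Phi\|_{cb}\le\varepsilon$.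

*Proof.* Existence and $\Phi\in F_1(\mathsf M)$ follow from compactness of $F_1(\mathsf M)$; unitality passes to the limit. A functional on $\mathsf M\otimes M_n=M_n(\mathsf M)$ that is normal has the form $[x_{ij}]\mapsto\sum_{ij}\omega_{ij}(x_{ij})$ with $\omega_{ij}\in\mathsf M_*$, so along the subnet $\langle(\Phi_\lambda\otimes\mathrm{id}_n)(x),\omega\rangle\to\langle(\Phi\otimes\mathrm{id}_n)(x),\omega\rangle$. A limit along a subnet is at most the limsup of the whole net. For the last sentence take the supremum over unit vectors $\omega$, which compute the norm, and then over $x$ (and $n$). $\square$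

## 3. Matrices, abelian algebras, $B(\ell^2)$ and the constant $2$

*Finite-dimensional $\mathsf M$.* The constant net $\Phi_\lambda=\mathrm{id}$ is normal, finite rank and UCP. So $\mathsf M$ is injective and both separation properties fail for every $\varepsilon$.

*$\mathsf M=L^\infty[0,1]$.* Let $\Phi_n$ be the conditional expectation onto functions constant on dyadic intervals of length $2^{-n}$. It is normal, UCP and of rank $2^n$. For $\omega\in L^1$ we have $\langle\Phi_n(x),\omega\rangle=\langle x,\Phi_n(\omega)\rangle$, where $\Phi_n(\omega)$ is the dyadic averaging of $\omega$, which converges to $\omega$ in $L^1$. So $\Phi_n\to\mathrm{id}$ point-weak$^*$. For abelian $\mathsf M$, question (1) has no content: a bounded map into an abelian C*-algebra satisfies $\|T\|_{cb}=\|T\|$.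

*$\mathsf M=B(\ell^2)$.* Let $P_n$ be the projection onto the span of $\delta_1,\dots,\delta_n$ and
$$\Phi_n(x)=P_nxP_n+\langle x\delta_1,\delta_1\rangle(1-P_n).$$
This is normal, UCP and finite rank; $P_nxP_n\to x$ strongly and boundedly, and $1-P_n\to0$ strongly, so $\Phi_n\to\mathrm{id}$ point-weak$^*$.

*The constant $2$.* If $\varphi$ is a normal state, the constant net $\Phi=\varphi(\cdot)1$ is normal, of rank one and UCP, and $\|\mathrm{id}-\Phi\|_{cb}\le2$. It violates both separation properties when $\varepsilon\ge2$. This is part 2 of Theorem B.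

*The easy half.* If $\mathsf M$ is injective, take a $w^*$-CPAP net $(\Phi_\lambda)$. Since normal functionals on $M_n(\mathsf M)$ are finite sums of normal functionals of the entries, $\Phi_\lambda\otimes\mathrm{id}_n\to\mathrm{id}$ point-weak$^*$ for every $n$. All the limsups are $0$. So, for every $\varepsilon>0$,
$$\mathsf M\text{ injective}\ \Longrightarrow\ \text{both separation properties fail.}\tag{2}$$
Also, a net violating matrix $\varepsilon$-separation violates $\varepsilon$-separation (take $n=1$), so
$$\varepsilon\text{-separation}\ \Longrightarrow\ \text{matrix }\varepsilon\text{-separation}\ \Longrightarrow\ \text{non-injectivity}.\tag{3}$$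
To close the circle we must produce injectivity from an element of $F_1(\mathsf M)$ at distance less than one (later: less than two) from the identity.

## 4. Direct sums, corners, and bounded multiplication

Three ways to prove injectivity, all through norm one projections and Fact 2.

**Lemma 4.** If $1=\sum_iz_i$ with $z_i$ nonzero, pairwise orthogonal central projections and every $\mathsf Mz_i$ is injective, then $\mathsf M$ is injective.

*Proof.* Let $E_i:B(z_iH)\to\mathsf Mz_i$ be norm one projections and put $E(a)=\sum_iE_i(z_iaz_i)$ for $a\in B(H)$. This is a block diagonal operator with blocks of norm at most $\|a\|$, so $\|E(a)\|\le\|a\|$, and $E(a)\in\mathsf M$. If $a\in\mathsf M$ then $z_iaz_i=az_i$ and $E(a)=\sum_iaz_i=a$. $\square$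

**Lemma 5.** If $q\in\mathsf M$ is a nonzero projection with central support $z$ and $q\mathsf Mq$ is injective, then $\mathsf Mz$ is injective.

*Proof.*

**Step 1: cover $z$ by pieces of $q$.** Choose a maximal family of pairwise orthogonal nonzero projections $p_i\le z$ each equivalent to a subprojection of $q$. If $e=z-\sum_ip_i$ were nonzero, then $e$ and $q$ would have non-orthogonal central supports, as $e\le z$. By comparison, $e$ would have a nonzero subprojection equivalent to a subprojection of $q$, contradicting maximality. So there are partial isometries $v_i\in\mathsf M$, $i\in I$, with $v_i^*v_i\le q$ and $\sum_iv_iv_i^*=z$. Note $v_i=v_iq$.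

**Step 2: write operators on $zH$ as matrices over $B(qH)$.** Let $W:zH\to\ell^2(I)\otimes qH$, $Wh=\sum_i\delta_i\otimes v_i^*h$. Since $\|Wh\|^2=\sum_i\langle v_iv_i^*h,h\rangle=\|h\|^2$, $W$ is an isometry. Also $W^*(\delta_j\otimes k)=v_jk$, so for $a\in B(zH)$ the operator $WaW^*$ has matrix $[v_i^*av_j]_{ij}$.

**Step 3: apply the projection entrywise.** Let $E_q:B(qH)\to q\mathsf Mq$ be a norm one projection; it is UCP. Put $T(a)=[E_q(v_i^*av_j)]_{ij}$. Each finite submatrix of $T(a)$ is an amplification of $E_q$ applied to a compression of $WaW^*$, hence has norm at most $\|a\|$. So $T(a)$ is bounded with $\|T(a)\|\le\|a\|$. Put $E(a)=W^*T(a)W$, so $\|E(a)\|\le\|a\|$.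

**Step 4: check that $E$ is a projection onto $\mathsf Mz$.** $E(a)$ is the weak limit, over finite $I_0\subset I$, of $\sum_{i,j\in I_0}v_iT(a)_{ij}v_j^*\in\mathsf Mz$, hence $E(a)\in\mathsf Mz$. If $a\in\mathsf Mz$, then $v_i^*av_j\in q\mathsf Mq$, so $T(a)=WaW^*$ and $E(a)=W^*WaW^*W=a$. $\square$

For the third we recall two theorems. Arveson: a UCP map from a unital C*-subalgebra of $B$ (with the same unit) into $B(H)$ extends to a UCP map on $B$. Multiplicative domain: if $P$ is UCP on $B$ and restricts to a $*$-homomorphism on a unital C*-subalgebra $D$, then $P(bd)=P(b)P(d)$ and $P(db)=P(d)P(b)$ for $b\in B$, $d\in D$.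

**Lemma 6 (Lance's trick).** If $\mathsf M\subset B(H)$ and $x\otimes y\mapsto xy$ on $\mathsf M\odot\mathsf M'$ is bounded for the minimal norm, then $\mathsf M$ is injective.

*Proof.* The map is a unital $*$-homomorphism on $\mathsf M\odot\mathsf M'$, because $\mathsf M$ and $\mathsf M'$ commute. Being bounded, it extends to a unital $*$-homomorphism $P:\mathsf M\otimes_{\min}\mathsf M'\to B(H)$. Since $\mathsf M\otimes_{\min}\mathsf M'\subset B(H)\otimes_{\min}\mathsf M'$, Arveson's theorem extends $P$ to a UCP map $\tilde P:B(H)\otimes_{\min}\mathsf M'\to B(H)$. On $1\otimes\mathsf M'$ it is the $*$-homomorphism $1\otimes y\mapsto y$, so $1\otimes\mathsf M'$ lies in the multiplicative domain: for $a\in B(H)$, $y\in\mathsf M'$,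
$$\tilde P(a\otimes1)\,y=\tilde P(a\otimes y)=y\,\tilde P(a\otimes1).$$
Hence $E(a)=\tilde P(a\otimes1)$ lies in $\mathsf M''=\mathsf M$. It is contractive and $E|_{\mathsf M}=\mathrm{id}$. Apply Fact 2. $\square$

## 5. A Neumann series when $\|\mathrm{id}-\Phi\|_{cb}<1$

We have $\Theta(x\otimes y)=\Phi(x)y$ bounded and want $xy$. So feed into $\Theta$ not $x$, but a solution $S(x)$ of $\Phi(S(x))=x$.

**Proposition 7.** If $\Phi\in F(\mathsf M)$ and $\|\mathrm{id}-\Phi\|_{cb}<1$, then $\mathsf M$ is injective.

*Proof.* Let $D=\mathrm{id}-\Phi$. The series $S=\sum_{k\ge0}D^k$ converges in cb-norm, and $\Phi S=(\mathrm{id}-D)S=\mathrm{id}$. Since $S$ is completely bounded, $S\otimes\mathrm{id}$ is bounded on $\mathsf M\otimes_{\min}\mathsf M'$. With $\Theta$ from Lemma 1, the map $\Theta\circ(S\otimes\mathrm{id})$ is bounded and sends $x\otimes y$ to $\Phi(S(x))y=xy$. Lemma 6 applies. $\square$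

**Answer to question (2).** Let $\varepsilon\in(0,1)$. Matrix $\varepsilon$-separation implies non-injectivity by (3). Conversely, if matrix $\varepsilon$-separation fails, Lemma 3 gives $\Phi\in F_1(\mathsf M)$ with $\|\mathrm{id}-\Phi\|_{cb}\le\varepsilon<1$, and $\mathsf M$ is injective by Proposition 7. So matrix $\varepsilon$-separation is equivalent to non-injectivity. $\blacksquare$

## 6. A bounded inverse that does not amplify

For question (1) we are given only $\|\mathrm{id}-\Phi\|\le\varepsilon<1$, without amplifications. The natural move is to run the same proof. The series $S=\sum_kD^k$ still converges, in norm, and still $\Phi S=\mathrm{id}$. The step that stops working is "$S\otimes\mathrm{id}$ is bounded on $\mathsf M\otimes_{\min}\mathsf M'$". For a general map with $\|D\|<1$ this is false.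

To see this, let $\mathsf M=\prod_nM_n$ ($\ell^\infty$-direct sum), let $T$ be transposition in each block, and let $D=cT$ with $0<c<1$. Then $\|D\|=c$, $D^2=c^2\,\mathrm{id}$, and
$$S=\sum_{k\ge0}D^k=\frac{\mathrm{id}+cT}{1-c^2}.$$
In $M_n\otimes M_n$ the flip $\sum_{ij}e_{ij}\otimes e_{ji}$ is unitary, while $(T\otimes\mathrm{id})$ sends it to $\sum_{ij}e_{ji}\otimes e_{ji}$, which is $n$ times a rank one projection. So $\|S\otimes\mathrm{id}_n\|\ge(cn-1)/(1-c^2)$, and $S$ is not completely bounded. In the representation of $\mathsf M$ on $\bigoplus_n\mathbb C^n\otimes\mathbb C^n$, the commutant contains copies of all $M_n$, so $S\otimes\mathrm{id}$ is unbounded on $\mathsf M\odot\mathsf M'$. This is no counterexample to question (1), since $\mathrm{id}-D$ was not required to be in $F(\mathsf M)$; it only shows that the norm estimate alone does not supply the step.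

There are two ways to avoid amplifying $S$, and each fits one kind of algebra.

- If $\Phi$ commutes with left and right multiplication by a system of $n\times n$ matrix units in $\mathsf M$, then the norm estimate on $\mathsf M$ is already a norm estimate for an $n$-fold amplification on a corner. One can force this by averaging. For this to lead to a cb-estimate, the corner must be the same for all $n$, and properly infinite algebras have such matrix units. In a II$_1$ factor one also has $n\times n$ matrix units, but the corner has trace $1/n$ and changes with $n$, so there is no single algebra on which to take a limit.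
- If $\mathsf M$ has a trace, one can use $\|\Phi(u)-u\|\le\varepsilon$ for unitaries $u$ only, paired with the trace. This gives a vector nearly fixed by a unitary representation built from $\Theta$, and no inverse of $\Phi$ is needed.

## 7. Properly infinite algebras: averaging over signed permutations

Recall that a properly infinite $\mathsf M$ contains matrix units $(e_{ij})_{i,j\in\mathbb N}$ with $\sum_ie_{ii}=1$ and $e_{11}\sim1$.

**Lemma 8.** If $\mathsf M$ is properly infinite, $\Phi\in F(\mathsf M)$ and $\|\mathrm{id}-\Phi\|\le\varepsilon<1$, then $\mathsf M$ is injective.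

*Proof.* Let $\Phi\in F_C(\mathsf M)$, fix matrix units as above, and let $f_n=\sum_{i\le n}e_{ii}$.

**Step 1: average $\Phi$ on both sides, to gain commutation with matrix units.** Let $G_n$ be the finite group of unitaries
$$\sum_{i\le n}s_ie_{\sigma(i)i}+(1-f_n),\qquad s_i=\pm1,\ \sigma\in S_n,$$
and put
$$\Phi_n(x)=\frac1{|G_n|^2}\sum_{u,v\in G_n}u\,\Phi(u^*xv)\,v^*.$$

**Step 2: $\Phi_n$ is still in $F_C(\mathsf M)$ and still close to $\mathrm{id}$.** Let $R=(v)_{v\in G_n}$ be the row with entries the elements of $G_n$. Then $[u^*xv]_{u,v}=R^*xR$, so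
$$\Phi_n(x)=|G_n|^{-2}\,R\,\big(\Phi\otimes\mathrm{id}_{|G_n|}\big)(R^*xR)\,R^*,$$
which is CP. As $\|R\|^2=\|RR^*\|=|G_n|$, we get $\|\Phi_n(1)\|\le\|\Phi\|_{cb}=\|\Phi(1)\|\le C$. The same formula applied to finite rank CP approximants $\Phi_\lambda$ of $\Phi$ gives finite rank CP maps with the same bound, since their range lies in the finite-dimensional space $\sum_{u,v}u\Phi_\lambda(\mathsf M)v^*$, and they converge to $\Phi_n$. So $\Phi_n\in F_C(\mathsf M)$. Moreover $\Phi_n(x)-x$ is the average of $u\big(\Phi(u^*xv)-u^*xv\big)v^*$, hence $\|\Phi_n-\mathrm{id}\|\le\varepsilon$.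

**Step 3: $\Phi_n$ is a bimodule map over the $n\times n$ matrix units.** Let $g\in G_n$. In $\Phi_n(gx)$ substitute $u=gu'$: then $u\Phi(u^*gxv)v^*=gu'\Phi(u'^*xv)v^*$, so $\Phi_n(gx)=g\Phi_n(x)$. In $\Phi_n(xg)$ substitute $v'=gv$, so $v^*=v'^*g$: then $\Phi_n(xg)=\Phi_n(x)g$. Both identities extend to $g\in\operatorname{span}G_n$, which is an algebra. For $i\le n$ the element $1-2e_{ii}$ lies in $G_n$, so $e_{ii}=\frac12\big(1-(1-2e_{ii})\big)$ is in the span. For $i\ne j$ in $\{1,\dots,n\}$, multiplying $e_{ii}$ by the element of $G_n$ that belongs to the transposition $(i\,j)$ with all signs $+1$ gives $e_{ij}$. So all $e_{ij}$ with $i,j\le n$ are in the span.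

**Step 4: read the norm estimate as an amplified estimate on a fixed corner.** Let $\mathsf N=e_{11}\mathsf Me_{11}$. By Step 3, $\Phi_n(e_{11}xe_{11})=e_{11}\Phi_n(x)e_{11}$, so $\Phi_n$ maps $\mathsf N$ to $\mathsf N$. Let $\Psi_n=\Phi_n|_{\mathsf N}$; by the corner property in Section 1, $\Psi_n\in F_C(\mathsf N)$. Under the isomorphism
$$M_n(\mathsf N)\to f_n\mathsf Mf_n,\qquad [a_{ij}]\mapsto\sum_{i,j\le n}e_{i1}a_{ij}e_{1j},$$
Step 3 gives $\Phi_n\big(\sum e_{i1}a_{ij}e_{1j}\big)=\sum e_{i1}\Psi_n(a_{ij})e_{1j}$. So $\Psi_n\otimes\mathrm{id}_n$ corresponds to the restriction of $\Phi_n$, and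
$$\|(\mathrm{id}-\Psi_n)\otimes\mathrm{id}_m\|\le\varepsilon\qquad(m\le n).$$

**Step 5: let $n\to\infty$.** By compactness $(\Psi_n)$ has a point-weak$^*$ cluster point $\Psi\in F_C(\mathsf N)$. For each fixed $m$ the estimate holds for all $n\ge m$ and passes to the limit along a subnet. Hence $\|\mathrm{id}-\Psi\|_{cb}\le\varepsilon<1$, and $\mathsf N$ is injective by Proposition 7. Finally, $e_{11}\sim1$ gives $w\in\mathsf M$ with $w^*w=1$, $ww^*=e_{11}$, and $x\mapsto wxw^*$ is an isomorphism $\mathsf M\cong\mathsf N$. So $\mathsf M$ is injective. $\square$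

## 8. Tracial algebras: a fixed vector in the dilation of $\Theta$

Let $\tau$ be a faithful normal tracial positive functional on $\mathsf M$. We recall that $\mathsf M$ acts faithfully and normally by left multiplication on $L^2(\mathsf M,\tau)$, the completion of $\mathsf M$ for $\langle x,y\rangle=\tau(y^*x)$; that $J$ denotes the conjugate-linear isometric extension of $x\mapsto x^*$; and that $\mathsf M'=J\mathsf MJ$ consists of the right multiplications $R_y:x\mapsto xy$, $y\in\mathsf M$, with $R_y=Jy^*J$. Let $\Omega$ be the vector of $1\in\mathsf M$. Then $JuJ\Omega=u^*\Omega$ for $u$ unitary.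

We also recall Stinespring: a CP map $\Theta:A\to B(H)$ on a unital C*-algebra is $\Theta(t)=V^*\rho(t)V$ with $\rho$ a unital $*$-representation on some $K$, $V:H\to K$ bounded, and $\rho(A)VH$ spanning a dense subspace of $K$.

For orientation, take $\mathsf M=M_k$ with $\Phi=\mathrm{id}$. Then $\Theta$ is multiplication, itself a representation, so $K=H$ and $V=1$. The operators $W_u=\rho(u\otimes JuJ)$ act on $L^2(M_k)$ by $x\mapsto uxu^*$, and $\Omega$ is fixed by all of them. If $\Phi$ is only near $\mathrm{id}$, then $V\Omega$ is moved by $W_u$, but not too far, and averaging produces a fixed vector.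

**Lemma 9.** Let $\mathsf M$ have a faithful normal tracial state $\tau$, and let $\Phi\in F(\mathsf M)$ with $\|\mathrm{id}-\Phi\|\le\varepsilon<1$. Then there is a nonzero central projection $z$ with $\mathsf Mz$ injective.

*Proof.* Let $H=L^2(\mathsf M,\tau)$.

**Step 1: dilate $\Theta$, and check normality on the commutant side.** Let $\Theta(t)=V^*\rho(t)V$ be the minimal Stinespring dilation, on $K$, of the map $\Theta:\mathsf M\otimes_{\min}\mathsf M'\to B(H)$ of Lemma 1. Write $\lambda(x)=\rho(x\otimes1)$ and $r(y)=\rho(1\otimes y)$; these are commuting representations. For $k=\rho(x\otimes y)Vh$ and $k_2=\rho(x_2\otimes y_2)Vh_2$,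
$$\langle r(y')k,k_2\rangle=\langle\Phi(x_2^*x)\,y_2^*y'y\,h,h_2\rangle,$$
which is a normal functional of $y'\in\mathsf M'$. Such vectors span a dense subspace of $K$, and norm limits of normal functionals are normal, so $r$ is a normal representation of $\mathsf M'$. No normality of $\Phi$, nor of $\lambda$, is available; this one-sided normality will suffice.

**Step 2: find a nonzero fixed vector.** Let $\xi=V\Omega$ and $W_u=\rho(u\otimes JuJ)$ for $u$ in the unitary group $U(\mathsf M)$. Since $u\mapsto JuJ$ is multiplicative, $W$ is a unitary representation of $U(\mathsf M)$. Here the trace vector enters: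
$$\langle W_u\xi,\xi\rangle=\langle\Phi(u)JuJ\Omega,\Omega\rangle=\langle\Phi(u)u^*\Omega,\Omega\rangle=\tau(\Phi(u)u^*),$$
so
$$\mathrm{Re}\langle W_u\xi,\xi\rangle=1+\mathrm{Re}\,\tau\big((\Phi(u)-u)u^*\big)\ge1-\varepsilon.\tag{4}$$
Let $\eta$ be the unique element of minimal norm in the closed convex hull of $\{W_u\xi:u\in U(\mathsf M)\}$. Each $W_u$ maps this set onto itself isometrically, so $W_u\eta=\eta$ by uniqueness. By (4), $\mathrm{Re}\langle\eta,\xi\rangle\ge1-\varepsilon>0$, so $\eta\ne0$.

**Step 3: rewrite invariance as an exchange rule between left and right.** From $r(JuJ)\lambda(u)\eta=\eta$ we get $\lambda(u)\eta=r(JuJ)^*\eta=r(Ju^*J)\eta$. Both $x\mapsto\lambda(x)$ and $x\mapsto r(Jx^*J)$ are linear, and unitaries span $\mathsf M$, so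
$$\lambda(x)\eta=r(Jx^*J)\eta\qquad(x\in\mathsf M).\tag{5}$$

**Step 4: $\eta$ defines a normal trace.** Let $\psi(x)=\langle\lambda(x)\eta,\eta\rangle=\langle r(Jx^*J)\eta,\eta\rangle$. The first expression shows that $\psi$ is positive with $\psi(1)=\|\eta\|^2\neq0$. The second shows that it is normal, because $r$ and $x\mapsto Jx^*J$ are. By (5), and since $\lambda$ and $r$ commute,
$$\psi(xy)=\langle\lambda(x)r(Jy^*J)\eta,\eta\rangle=\langle\lambda(x)\eta,r(JyJ)\eta\rangle=\langle\lambda(x)\eta,\lambda(y^*)\eta\rangle=\psi(yx).$$
So $\psi$ is a trace. Its support projection $z$ is nonzero, and is central because $\psi(u\cdot u^*)=\psi$ forces $uzu^*=z$ for all unitaries $u$. Put $\mathsf N=\mathsf Mz$; $\psi$ is a faithful normal trace on $\mathsf N$.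

**Step 5: inside $K$ we find the standard form of $\mathsf N$.** Let $K_0=\overline{\lambda(\mathsf M)\eta}$. Since $\|\lambda(x)\eta\|^2=\psi(x^*x)=\psi\big((xz)^*(xz)\big)$, the map $\lambda(x)\eta\mapsto xz$ is well defined and extends to a unitary $K_0\to L^2(\mathsf N,\psi)$. It carries $\lambda(x)|_{K_0}$ to left multiplication $L_{xz}$. By (5),
$$r(Jy^*J)\lambda(a)\eta=\lambda(a)r(Jy^*J)\eta=\lambda(ay)\eta,$$
so $K_0$ is invariant under $r(\mathsf M')$, and $r(Jy^*J)|_{K_0}$ is carried to right multiplication $R_{yz}$.

**Step 6: multiplication on $\mathsf N\odot\mathsf N'$ is bounded for the minimal norm.** Let $x_i,y_i\in\mathsf N$, finitely many. By Step 5, $\sum_iL_{x_i}R_{y_i}$ is unitarily equivalent to the restriction to $K_0$ of $\rho\big(\sum_ix_i\otimes Jy_i^*J\big)$, so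
$$\Big\|\sum_iL_{x_i}R_{y_i}\Big\|\le\Big\|\sum_ix_i\otimes Jy_i^*J\Big\|_{\mathsf M\otimes_{\min}\mathsf M'}.$$
On $L^2(\mathsf N,\psi)$ we have $\mathsf N'=\{R_y:y\in\mathsf N\}$. The map $R_y\mapsto Jy^*J\in J\mathsf MJ$ is linear and injective. It is multiplicative, because $R_yR_{y'}=R_{y'y}$ and $Jy^*J\,Jy'^*J=J(y'y)^*J$. It respects adjoints, because $R_y^*=R_{y^*}$ and $(Jy^*J)^*=JyJ$. So it is an injective $*$-homomorphism, and so is $L_x\mapsto x$, $\mathsf N\to\mathsf M$. Minimal tensor norms are preserved by injective $*$-homomorphisms, hence the right side equals $\big\|\sum_iL_{x_i}\otimes R_{y_i}\big\|$ in $\mathsf N\otimes_{\min}\mathsf N'$. Lemma 6, for $\mathsf N\subset B(L^2(\mathsf N,\psi))$, shows that $\mathsf N=\mathsf Mz$ is injective. $\square$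

## 9. Gluing, and the equivalence for $\varepsilon<1$

Recall that $1=f+g$ with $f,g$ central, $\mathsf Mf$ finite (or zero) and $\mathsf Mg$ properly infinite (or zero), and that every nonzero finite von Neumann algebra has a normal tracial state.

**Proposition 10.** If $\Phi\in F(\mathsf M)$ and $\|\mathrm{id}-\Phi\|\le\varepsilon<1$, then $\mathsf M$ is injective.

*Proof.*

**Step 1: the hypothesis passes to central summands.** For a nonzero central projection $p$ let $\Phi_p=p\Phi(\cdot)|_{\mathsf Mp}$. Then $\Phi_p\in F(\mathsf Mp)$, and for $x\in\mathsf Mp$ we have $\|x-p\Phi(x)\|=\|p(x-\Phi(x))\|\le\varepsilon\|x\|$.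

**Step 2: the properly infinite summand.** If $g\ne0$, Lemma 8 applied to $\Phi_g$ shows that $\mathsf Mg$ is injective.

**Step 3: exhaust the finite summand.** Let $\{z_i\}$ be a maximal orthogonal family of nonzero central projections $z_i\le f$ with $\mathsf Mz_i$ injective. Suppose $f'=f-\sum_iz_i\ne0$. The finite algebra $\mathsf Mf'$ has a normal tracial state. Its support $p\neq0$ is central, and $\mathsf Mp$ has a faithful normal tracial state. Lemma 9 applied to $\Phi_p$ gives a nonzero central projection $z\le p\le f'$ with $\mathsf Mz$ injective, contradicting maximality. So $f=\sum_iz_i$.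

**Step 4: add up.** Apply Lemma 4 to the $z_i$ together with $g$ (if $g\ne0$). $\square$

**Proof of Theorem A.** Let $\varepsilon\in(0,1)$. (i)⇒(ii)⇒(iii) is (3). For (iii)⇒(i), suppose $\varepsilon$-separation fails. By Lemma 3 there is $\Phi\in F_1(\mathsf M)$ with $\|\mathrm{id}-\Phi\|\le\varepsilon<1$, and $\mathsf M$ is injective by Proposition 10. In particular, the answers to (1) and (2) are both yes. $\blacksquare$

## 10. Projections, good corners, and the constant $2$

What about $1\le\varepsilon<2$? Both engines stop exactly at $1$: the Neumann series need not converge, and the right side of (4) is no longer positive. In fact Proposition 10 is sharp for CP maps that need not be unital: $\Phi=0\in F(\mathsf M)$ is a CP contraction with $\|\mathrm{id}-\Phi\|_{cb}=1$ for every $\mathsf M$, injective or not. So past $1$ we must use unitality.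

Here is what unitality gives. If $\Phi$ is UCP and $p$ is a projection, then $(2p-1)-\Phi(2p-1)=2(p-\Phi(p))$. If the left side has norm at most $\varepsilon$, then $\|p-\Phi(p)\|\le\varepsilon/2$, and compressing by $p$,
$$p\Phi(p)p\ge\Big(1-\frac\varepsilon2\Big)p.\tag{6}$$
The lower bound is positive for all $\varepsilon<2$, and this is the hypothesis of Theorem C. That hypothesis may look far from "close to the identity". Take $\mathsf M=M_k$, $k\ge2$, and $\Phi=\tau(\cdot)1$ with $\tau$ the normalized trace. Then $p\Phi(p)p=\tau(p)p\ge\frac1kp$ for $p\ne0$, while for $p$ of rank one, $x=2p-1$ gives $\tau(x)=\frac2k-1$ and $\|x-\Phi(x)\|\ge1-\tau(x)=2-\frac2k$. But look where the bound $\frac1k$ is attained: at $p$ of rank one. In the corner $pM_kp=\mathbb Cp$ the map $k\,p\Phi(\cdot)p$ is the identity. In general: go to a corner where the lower bound is nearly attained, and rescale. (For $L^\infty[0,1]$ and $\Phi(x)=\big(\int x\big)1$ one has $p\Phi(p)p=|p|\,p$, where $|p|$ is the measure of the set on which $p=1$, so no $\delta>0$ works for this $\Phi$.)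

**Proof of Theorem C.** If $\mathsf M$ is injective, then $\mathrm{id}\in F_1(\mathsf M)$, and $\Phi=\mathrm{id}$, $\delta=1$ do.

Conversely, let $\Phi\in F(\mathsf M)$ and $\delta>0$ be given with $p\Phi(p)p\ge\delta p$ for all projections $p$, and suppose $\mathsf M$ is not injective.

**Step 1: reduce to an algebra with no injective corner.** Let $z$ be the sum of a maximal orthogonal family of nonzero central projections $z_i$ with $\mathsf Mz_i$ injective ($z=0$ if there are none). By Lemma 4, $z\neq1$. Put $\mathsf M_1=\mathsf M(1-z)$ and $\Phi_1=(1-z)\Phi(\cdot)|_{\mathsf M_1}\in F(\mathsf M_1)$. If some nonzero projection $q\in\mathsf M_1$ had $q\mathsf Mq$ injective, then by Lemma 5 its central support, which is below $1-z$, would contradict maximality. So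
$$\text{no nonzero projection } q\in\mathsf M_1 \text{ has } q\mathsf Mq \text{ injective.}\tag{7}$$

**Step 2: choose a corner where the lower bound is almost attained.** Let $\delta_0$ be the infimum, over nonzero projections $p\in\mathsf M_1$, of the minimum of the spectrum of $p\Phi_1(p)p$ in $p\mathsf Mp$. Since $p\Phi_1(p)p=p\Phi(p)p$, we have $0<\delta\le\delta_0\le\|\Phi\|<\infty$. Given $\theta>0$, choose $p$ for which this minimum is less than $\delta_0(1+\theta)$. Let $q$ be the spectral projection in $p\mathsf Mp$ of $p\Phi_1(p)p$ for the set $[0,\delta_0(1+\theta))$. It is nonzero, because the spectrum meets this relatively open subset of $[0,\infty)$. Since $q\le p$,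
$$q\Phi_1(q)q\le q\Phi_1(p)q=q\big(p\Phi_1(p)p\big)q\le\delta_0(1+\theta)q,$$
and, by the definition of $\delta_0$, $r\Phi_1(r)r\ge\delta_0r$ for all projections $r\le q$.

**Step 3: rescale.** Let $\kappa=\theta/(1+\theta)<1$ and
$$\Psi=\frac1{\delta_0(1+\theta)}\,q\Phi_1(\cdot)q\big|_{q\mathsf Mq}\in F(q\mathsf Mq).$$
Then
$$\Psi(q)\le q,\qquad r\Psi(r)r\ge(1-\kappa)r\quad\text{for all projections } r\in q\mathsf Mq.\tag{8}$$

**Step 4: on projections, $\Psi$ is close to the identity.** The point is that applying (8) to the complement of $r$ controls the other diagonal corner of $\Psi(r)$, and positivity then controls the off-diagonal. Let $r\in q\mathsf Mq$ be a projection, $s=q-r$. We have $0\le\Psi(r)\le\Psi(q)\le q$, so by (8) $0\le r-r\Psi(r)r\le\kappa r$. Next, $\Psi(r)=\Psi(q)-\Psi(s)\le q-\Psi(s)$ gives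
$$0\le s\Psi(r)s\le s-s\Psi(s)s\le\kappa s.$$
Finally,
$$\|s\Psi(r)r\|\le\|s\Psi(r)^{1/2}\|\,\|\Psi(r)^{1/2}r\|\le\sqrt\kappa,$$
since $\|s\Psi(r)^{1/2}\|^2=\|s\Psi(r)s\|\le\kappa$ and $\Psi(r)$ is a contraction. So, with respect to $r$ and $s$, the operator $\Psi(r)-r$ has diagonal part of norm at most $\kappa$ and off-diagonal part of norm at most $\sqrt\kappa$, and
$$\|\Psi(r)-r\|\le\kappa+\sqrt\kappa\le2\sqrt\kappa.$$

**Step 5: from projections to all contractions.** Let $b\in q\mathsf Mq$ be a positive contraction. The average $\frac1n\sum_{k=0}^{n-1}1_{(k/n,1]}(b)$ of spectral projections is the function $t\mapsto\lceil nt\rceil/n$ of $b$, so it is within $1/n$ of $b$ in norm. By Step 4, $\Psi-\mathrm{id}$ has norm at most $2\sqrt\kappa$ on each such average, and by continuity $\|\Psi(b)-b\|\le2\sqrt\kappa$. A general contraction is $b_1-b_2+i(b_3-b_4)$ with positive contractions $b_j$. Hence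
$$\|\mathrm{id}-\Psi\|\le8\sqrt\kappa.$$

**Step 6: contradiction.** Choose $\theta$ so small that $8\sqrt\kappa<1$. Proposition 10, applied to $\Psi\in F(q\mathsf Mq)$, shows that $q\mathsf Mq$ is injective. This contradicts (7). $\square$

Note that Step 5 gives only a norm estimate and no control of amplifications. This is why Theorem C needs Proposition 10, and could not be based on Proposition 7 alone.

**Proof of Theorem B.** *Part 3, by combining (6) with Theorem C.* Let $\mathsf M$ be non-injective and $(\Phi_\lambda)$ a net of finite rank UCP maps, normal or not. The supremum over all $x,\omega$ is at most $2$ because UCP maps are contractive. So it suffices to show that the supremum over self-adjoint unitaries $x$ (and all $\omega$ of norm one) is not some $\varepsilon<2$. Suppose it is. By Lemma 3 there is a UCP limit point $\Phi\in F_1(\mathsf M)$ with $\|x-\Phi(x)\|\le\varepsilon$ for all self-adjoint unitaries $x$. Every projection $p$ gives the self-adjoint unitary $2p-1$, so (6) holds for every $p$. Theorem C with $\delta=1-\frac\varepsilon2>0$ shows that $\mathsf M$ is injective,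 a contradiction.

*Part 1, by closing the circle (3).* Let $\varepsilon\in(0,2)$. If $\mathsf M$ is not injective, part 3 shows that for every net of normal finite rank UCP maps there are $x,\omega$ of norm one with limsup larger than $\varepsilon$; so $\mathsf M$ has $\varepsilon$-separation. The other implications are (3).

*Part 2* was shown in Section 3: for $\varepsilon\ge2$ the constant net $\varphi(\cdot)1$, with $\varphi$ a normal state, violates both properties, since $\|\mathrm{id}-\varphi(\cdot)1\|_{cb}\le2$. $\blacksquare$
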